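\title{Acylindrical actions on trees that force infinitely generated edge stabilizers}

\begin{abstract}
We construct finitely presented groups that admit a non-elementary acylindrical action on a simplicial tree, but all of whose acylindrical actions on simplicial trees without bounded orbits have an edge stabilizer that is not finitely generated. Such a group can be chosen of type $F_\infty$, and it can be chosen torsion-free. The groups are amalgams over $\mathbb Z^2$ in which acylindricity forces the centralizers of two elements into an edge stabilizer. This reduces the problem to one about the subgroups of a free group that contain a given subgroup.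
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let a group $G$ act by simplicial isometries on a simplicial tree $T$, and let $k\ge 0$ and $C>0$ be integers. The action is \emph{$(k,C)$-acylindrical} if the pointwise stabilizer of every geodesic edge path of length at least $k$ has at most $C$ elements, and it is \emph{acylindrical} if this holds for some $k$ and $C$. The constant $k$ measures how much of the tree an infinite subgroup can fix: its fixed subtree has diameter less than $k$. For $k=0$ the vertex stabilizers have order at most $C$, and for $k=1$ the edge stabilizers do. For $k\ge2$ edge stabilizers may be infinite.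

An element of $G$ is \emph{loxodromic} if it translates along a line in $T$, its \emph{axis}, and two loxodromic elements are \emph{independent} if their axes have bounded intersection. By Osin's classification, an acylindrical action on a tree is of exactly one of three kinds:
\begin{enumerate}
\item[(i)] \emph{elliptic}: orbits are bounded;
\item[(ii)] \emph{lineal}: $G$ is virtually cyclic and contains a loxodromic element;
\item[(iii)] \emph{non-elementary}: $G$ contains infinitely many pairwise independent loxodromic elements.
\end{enumerate}
A group is \emph{acylindrically arboreal} if it admits a non-elementary acylindrical action on a simplicial tree. We answer the following question, posed in \cite{Cohen}.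

\begin{quote}
\emph{Does every finitely presented acylindrically arboreal group admit a non-elementary acylindrical action on a simplicial tree with finitely generated edge stabilizers?}
\end{quote}

Two observations suggest a positive answer. First, finite presentation does restrict edge groups: if $G=A*_CB$ is finitely presented and $A,B$ are finitely generated, then $C$ is finitely generated. Indeed, write $C$ as the union of a chain $C_1\le C_2\le\cdots$ of finitely generated subgroups and put $G_i=A*_{C_i}B$. The kernel of $G_1\to G$ is the increasing union of the kernels of $G_1\to G_i$, and it is the normal closure of a finite set, since $G_1$ is finitely generated and $G$ is finitely presented. So $G_i\to G$ is an isomorphism for some $i$, and comparing $A\cap B$ in the two groups gives $C_i=C$. An infinitely generated edge group therefore comes with an infinitely generated vertex group, while $G$ is generated by finitely many elements of $A$ and $B$; one expects most of such a vertex group to be superfluous.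

Second, the question allows us to change the tree, and in simple cases this removes the defect. For a group $A$ and a proper subgroup $D$ we have $A*\langle c\rangle=A*_D(D*\langle c\rangle)$, and the action on the tree of the second splitting is $(3,1)$-acylindrical (Lemma~\ref{lem:fold}(a) with $E=1$). Taking $A$ free of rank $2$ and $D=[A,A]$, we get an acylindrical action of the free group of rank $3$ with infinitely generated edge stabilizers. It is a folded image of the tree of $A*\langle c\rangle$, whose edge stabilizers are trivial, and unfolding repairs it.

What unfolding need not preserve is acylindricity, because a long path in the unfolded tree may fold onto a short one. We exploit this to show that the answer to the question is \emph{no}.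

\subsection*{The groups and the results}

Let $Q$ and $K$ be finitely presented groups, let $\varphi\colon Q\to\operatorname{Aut}(K)$, $q\mapsto\varphi_q$, be a homomorphism, let $1\ne t\in K$, and let
\[
R=\{q\in Q:\varphi_q(t)=t\}
\]
be the stabilizer of $t$. We build a group in three steps.
\begin{itemize}
\item Let $N=K*\langle y\rangle$ with $y$ of infinite order, extend each $\varphi_q$ to $N$ by $\varphi_q(y)=y$, and put $z=ty$. The homomorphism $\varepsilon\colon N\to\mathbb Z$ that kills $K$ and sends $y$ to $1$ has $\varepsilon(z)=1$, so $z$ has infinite order.
\item Let $H=(N\times N)\rtimes Q$, where $q(n_1,n_2)q^{-1}=(\varphi_q(n_1),\varphi_q(n_2))$. Put $z_1=(z,1)$, $z_2=(1,z)$ and $E=\langle z_1,z_2\rangle\cong\mathbb Z^2$.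
\item Let
\[
G=G(Q,K,t)=\langle H,c\mid [c,z_1]=[c,z_2]=1\rangle=H*_EB,\qquad B=E\times\langle c\rangle\cong\mathbb Z^3 .
\]
\end{itemize}
The groups $N$, $H$ and $G$ are finitely presented; for $H$, add to finite presentations of $N\times N$ and $Q$ one conjugation relation for each pair of generators. For $L\le Q$ we write $D_L=(N\times N)\rtimes L$ for the preimage of $L$ in $H$, and $P_L=\langle D_L,c\rangle\le G$.

\begin{theorem}\label{thm:criterion}
Let $G=G(Q,K,t)$ and $R$ be as above.
\begin{enumerate}
\item[(1)] $G$ is acylindrically arboreal if and only if $R\ne Q$.
\item[(2)] $G$ admits a non-elementary acylindrical action on a simplicial tree with finitely generated edge stabilizers if and only if there is a finitely generated subgroup $L$ with $R\le L\lneq Q$.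
\end{enumerate}
\end{theorem}

A group is \emph{of type $F_\infty$} if it has an Eilenberg--MacLane space with finitely many cells in each dimension; such a group is finitely presented.

\begin{theorem}\label{thm:main}
There are $Q,K,\varphi,t$ as above such that $R\ne Q$ and no proper finitely generated subgroup of $Q$ contains $R$. Hence the answer to the question is no. One can take $G=G(Q,K,t)$ of type $F_\infty$, and one can take $G$ finitely presented and torsion-free. In all these examples $G$ has a non-elementary $(5,1)$-acylindrical action on a simplicial tree, while every acylindrical action of $G$ on a simplicial tree without bounded orbits has an edge stabilizer that is not finitely generated.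
\end{theorem}

The proof of Theorem~\ref{thm:criterion} squeezes edge stabilizers from two sides. In every acylindrical action without a fixed vertex some edge stabilizer meets $H$ in a group $D_L$ with $R\le L\lneq Q$ (Section~\ref{sec:lower}); conversely each such $D_L$ is the edge group of an acylindrical splitting (Section~\ref{sec:upper}). Section~\ref{sec:small} shows both halves in two small groups. In Section~\ref{sec:examples} we realize a maximal, infinitely generated subgroup of a free group as $R$, using Thompson's groups $V$ and $F$.

\section{Actions on trees}\label{sec:trees}

Paths are geodesic edge paths. A $(k,C)$-acylindrical action is $(k',C)$-acylindrical for $k'\ge k$, so we take $k\ge1$, and it restricts to a $(k,C)$-acylindrical action of every subgroup.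

\subsection*{Inversions}
An action on $T$ induces an action without inversions on the barycentric subdivision $T'$, with the same loxodromic elements and the same boundedness of orbits. If the action on $T$ is $(k,C)$-acylindrical, the action on $T'$ is $(2k+2,C)$-acylindrical, because a path of length at least $2k+2$ in $T'$ contains $k$ consecutive full edges of $T$. The stabilizer of a half of an edge $f$ is the pointwise stabilizer of $f$, which has index at most $2$ in the setwise stabilizer, and a group is finitely generated if and only if a subgroup of finite index is. So none of our statements is affected by subdividing, and \emph{from now on all actions are without inversions}.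

\subsection*{Basic facts}
We write $[u,v]$ for the geodesic between vertices $u,v$, and $\operatorname{Fix}(A)$ for the set of points fixed by $A$. An element that fixes $u$ and $v$ fixes $[u,v]$ pointwise, so $\operatorname{Fix}(A)$ is a subtree if it is nonempty. We use the following textbook facts.
\begin{enumerate}
\item[(T1)] A group with a bounded orbit fixes a vertex.
\item[(T2)] Every element is either \emph{elliptic} (it fixes a vertex) or loxodromic. The axis of a loxodromic element $g$ is unique, and $h$ maps it to the axis of $hgh^{-1}$.
\item[(T3)] Any three vertices $u,v,w$ have a \emph{median}, a vertex lying on $[u,v]$, $[v,w]$ and $[u,w]$.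
\item[(T4)] A finitely generated group all of whose elements are elliptic fixes a vertex \cite[I.6.5, Cor.~3 to Prop.~26]{Serre}.
\item[(T5)] An amalgam $A*_CA'$ contains $A$ and $A'$, with $A\cap A'=C$, and acts without inversions on its \emph{Bass--Serre tree}, whose vertices are the cosets $gA$ and $gA'$ and whose edges are the cosets $gC$, the edge $gC$ joining $gA$ to $gA'$. The stabilizer of $gA$ is $gAg^{-1}$, and likewise for $gA'$ and $gC$.
\end{enumerate}

\subsection*{What acylindricity forces to be elliptic}

\begin{lemma}\label{lem:normal}
Let a group $A$ act acylindrically on a tree, and let $M\trianglelefteq A$ be an infinite normal subgroup that fixes a vertex. Then $A$ fixes a vertex.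
\end{lemma}

\begin{proof}
The subtree $\operatorname{Fix}(M)$ is nonempty, and it is $A$-invariant since $a\operatorname{Fix}(M)=\operatorname{Fix}(aMa^{-1})$. It contains no path of length $k$, because $M$ is infinite. So $A$ has a bounded orbit, and (T1) applies.
\end{proof}

Without acylindricity this fails already for $\mathbb Z^2$ acting on a line through a projection to $\mathbb Z$. The most important case for us is the following: \emph{if $g$ is elliptic of infinite order, then its centralizer fixes a vertex}, because $\langle g\rangle$ is normal in it.

\begin{lemma}\label{lem:product}
Let a group $A$ act acylindrically on a tree, and let $M\trianglelefteq A$ be an infinite, finitely generated normal subgroup whose centralizer contains a nonabelian free group $\Phi$. Then $A$ fixes a vertex.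
\end{lemma}

\begin{proof}
Suppose $g\in M$ is loxodromic. By (T2), $\Phi$ preserves the axis of $g$. An element $h$ reversing the axis would make $hgh^{-1}=g$ translate in the opposite direction, so $\Phi$ acts on the axis by translations. Then the infinite group $[\Phi,\Phi]$ fixes the axis pointwise, which contradicts acylindricity. So every element of $M$ is elliptic, $M$ fixes a vertex by (T4), and Lemma~\ref{lem:normal} applies.
\end{proof}

\subsection*{Finite generation of vertex stabilizers}
A subgroup of a finitely generated group need not be finitely generated. The next standard lemma gives a case in which it is.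

\begin{lemma}\label{lem:fg}
Let a finitely generated group $A$ act on a tree $S$ with finitely generated edge stabilizers. Then all vertex stabilizers are finitely generated.
\end{lemma}

\begin{proof}
Let $v$ be a vertex, let $a_1,\dots,a_r$ generate $A$, and let $Y$ be a finite subtree containing $v,a_1v,\dots,a_rv$. Since $Y$ meets $a_iY$, and hence also $a_i^{-1}Y$, for each $i$, the union $AY$ of all translates of $Y$ is connected. Replacing $S$ by $AY$, we may assume that the quotient graph $A\backslash S$ is finite.

Let $x$ be the image of $v$. Bass--Serre theory identifies $A$ with the fundamental group at $x$ of a graph of groups on $A\backslash S$, whose vertex and edge groups are stabilizers of lifts and whose vertex group at $x$ is $A_v$. For an oriented edge $e$ with reverse $\bar e$, let $\omega_e$ be the embedding of the edge group in the vertex group at the terminal vertex of $e$. Elements of $A$ are represented by words $g_0e_1g_1\cdots e_mg_m$, where $e_1\cdots e_m$ is a closed edge path at $x$, $g_0\in A_v$, and $g_i$ lies in the vertex group at the terminal vertex of $e_i$. A \emph{pinch} is a subword $e\,\omega_e(h)\,\bar e$; it may be replaced by $\omega_{\bar e}(h)$. The normal form theorem says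 that a word with $m\ge1$ and no pinch represents a nontrivial element.

Choose words for $a_1,\dots,a_r$. Let $A'\le A_v$ be generated by the letters of these words that sit at $x$ and by the images of $\omega_e$ for the finitely many edges $e$ ending at $x$. Then $A'$ is finitely generated. Call a word \emph{good} if all its letters at $x$ lie in $A'$. Products and inverses of good words are good, so every element of $A$ is represented by a good word. Removing a pinch replaces $g_{i-1}\,e\,\omega_e(h)\,\bar e\,g_{i+1}$ by the single letter $g_{i-1}\omega_{\bar e}(h)g_{i+1}$, which lies in $A'$ if it sits at $x$. So every $a\in A_v$ is represented by a good word without pinches. If this word had $m\ge1$, replacing $g_0$ by $a^{-1}g_0$ would give a word without pinches that represents $1$. Hence $m=0$ and $a=g_0\in A'$, so $A_v=A'$.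
\end{proof}

\subsection*{Folding an amalgam}
All our acylindrical actions come from one operation: enlarge the edge group of an amalgam $H*_EB$ to a subgroup $D$ of $H$. On trees this identifies the edges $hE$ and $h'E$ at the vertex $H$ whenever $hD=h'D$.

\begin{lemma}\label{lem:fold}
Let $G=H*_EB$ be any amalgam, let $E\le D\le H$, and let $P=\langle D,B\rangle$. Then $P=D*_EB$ and $G=H*_DP$. Let $T$ be the Bass--Serre tree of $H*_DP$.
\begin{enumerate}
\item[(a)] An element that fixes the edge $D$ and another edge at the vertex $P$ lies in $dEd^{-1}$ for some $d\in D$ depending only on the second edge.
\item[(b)] If $E\cap gEg^{-1}=1$ for all $g\in H\setminus D$, the action on $T$ is $(5,1)$-acylindrical.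
\end{enumerate}
\end{lemma}

\begin{proof}
A homomorphism from $H*_EB$, or from $H*_D(D*_EB)$, to another group is the same as a pair of homomorphisms from $H$ and $B$ that agree on $E$. So the two groups are isomorphic, and the factor $D*_EB$ embeds with image $P$.

(a) The second edge is $sD$ with $s\in P\setminus D$, so the element lies in $D\cap sDs^{-1}$. In the Bass--Serre tree of $P=D*_EB$ it fixes the distinct vertices $D$ and $sD$, hence the first edge of the geodesic between them. This edge is $dE$ for some $d\in D$.

(b) The vertices $u_0,\dots,u_5$ of a path of length $5$ are alternately cosets of $H$ and of $P$, so one of $u_2,u_3$ is a coset of $H$. It is the middle vertex of a subpath $v_0,\dots,v_4$, and it suffices to show that this subpath has trivial stabilizer. Translate so that $v_2=H$. The two middle edges are $hD\neq h'D$ with $h,h'\in H$, and $v_1=hP$, $v_3=h'P$. Translating (a) by $h$, the stabilizer of $[v_0,v_2]$ lies in $(hd)E(hd)^{-1}$ for some $d\in D$; translating by $h'$, the stabilizer of $[v_2,v_4]$ lies in $(h'd')E(h'd')^{-1}$ for some $d'\in D$. So the stabilizer of $[v_0,v_4]$ lies in $(hd)(E\cap gEg^{-1})(hd)^{-1}$ with $g=d^{-1}h^{-1}h'd'$. Since $h^{-1}h'\in H\setminus D$, also $g\in H\setminus D$.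
\end{proof}

\section{Two small cases}\label{sec:small}

Return to $G=G(Q,K,t)=H*_EB$ and put $y_1=(y,1)$, $y_2=(1,y)$. The group $G$ splits over the finitely generated group $E$, but the action on the tree of this splitting is never acylindrical. The edges $E,\ cE,\ cy_2E,\ cy_2cE,\dots$ form a geodesic ray, since consecutive edges are adjacent and distinct ($c,y_2\notin E$), and $z_1$ fixes them all, since it lies in $E$ and commutes with $c$ and $y_2$. To get an acylindrical action this ray has to be folded up, for instance by putting $y_2$ into the edge group. How much must be folded, and whether a nontrivial tree is left, can be seen when $K=\langle t\rangle$ is infinite cyclic. Then $N$ is free on $t,y$, and also on $z,y$.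

\begin{example}[nothing is left]\label{ex:trivial}
Let $Q=1$. Then $H=N\times N$, and $G$ is generated by $z_1,y_1,z_2,y_2,c$. Consider any acylindrical action of $G$ on a tree. By Lemma~\ref{lem:product} with $M=N\times1$, the group $H$ fixes a vertex $v$. So $z_1$ is elliptic, and its centralizer, which contains $z_1,z_2,y_2,c$, fixes a vertex $r_1$. In the same way $z_1,z_2,y_1,c$ fix a vertex $r_2$. Now $y_2$ fixes $[v,r_1]$, $y_1$ fixes $[v,r_2]$, $c$ fixes $[r_1,r_2]$, and $z_1,z_2$ fix all three geodesics. Hence all five generators fix the median of $v,r_1,r_2$. Every acylindrical action of $G$ on a tree is elliptic, although $G$ splits over $\mathbb Z^2$.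
\end{example}

\begin{example}[one fold is forced, and it suffices]\label{ex:two}
Let $Q=\langle q\rangle$ have order $2$ with $\varphi_q(t)=t^{-1}$, so that $R=1$. Let $D=N\times N$, of index $2$ in $H$. By Lemma~\ref{lem:fold}, $P=\langle D,c\rangle=D*_EB$ is the group of Example~\ref{ex:trivial}. In an acylindrical action of $G$ without a fixed vertex, $H$ fixes a vertex $v$ as before, $P$ fixes a vertex $p\ne v$, and $D$ fixes $[v,p]$. So some edge stabilizer contains $N\times N$.

The new generator $q$ is not forced into an edge stabilizer, because it does not centralize $z_1$ or $z_2$, even up to conjugation in $D$. Let $g=nq$ with $n\in D$, and map $D$ to its abelianization $\mathbb Z^4$, with basis the images of $(t,1),y_1,(1,t),y_2$. Since $\varphi_q(z)=t^{-1}y$,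
\[
g z_1^iz_2^jg^{-1}\mapsto(-i,i,-j,j),\qquad z_1^{i'}z_2^{j'}\mapsto(i',i',j',j').
\]
These agree only if all exponents vanish, so $E\cap gEg^{-1}=1$. By Lemma~\ref{lem:fold}(b) the action on the tree of $H*_DP$ is $(5,1)$-acylindrical.
\end{example}

The examples explain the shape of $H$. The product $N\times N$ makes $H$ elliptic. Using two elements $z_1,z_2$, one in each factor, puts all of $N\times N$ into an edge stabilizer, so that its intersection with $H$ is determined by a subgroup $L$ of $Q$. Elements of $Q$ that fix $t$ centralize $z_1$ and are forced into $L$; the others are not.

\section{The edge that every acylindrical action contains}\label{sec:lower}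

\begin{proposition}\label{prop:lower}
Let $G=G(Q,K,t)$ act acylindrically on a tree $T$. Then $H$ and $P_R$ each fix a vertex. If $G$ fixes no vertex, there are an edge $e$ and a subgroup $L$ with $R\le L\lneq Q$ such that $G_e\cap H=D_L$, and if $G_e$ is finitely generated, then so is $L$.
\end{proposition}

\begin{proof}
\emph{$H$ fixes a vertex.} The subgroup $N\times1$ is infinite, normal in $H$, and finitely generated because $K$ is. Its centralizer contains $1\times N$. Since $t\ne1$, a product of nontrivial powers of $y$ and $tyt^{-1}$ taken alternately is a reduced word in $K*\langle y\rangle$, so $\langle y,tyt^{-1}\rangle\le N$ is free of rank $2$. By Lemma~\ref{lem:product}, $H$ fixes a vertex $v$.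

\emph{$P_R$ fixes a vertex.} We argue as in Example~\ref{ex:trivial}, with centralizers in place of generators, since $R$ need not be finitely generated. For $i=1,2$, the element $z_i$ is elliptic of infinite order, so $C_G(z_i)$ fixes a vertex $r_i$ by Lemma~\ref{lem:normal}. Then $C_H(z_i)$ fixes $[v,r_i]$ and $c$ fixes $[r_1,r_2]$, so $C_H(z_1)$, $C_H(z_2)$ and $c$ fix the median $p$ of $v,r_1,r_2$ (Figure~\ref{fig:tripod}). Now $1\times N\le C_H(z_1)$ and $N\times1\le C_H(z_2)$, and $R\le C_H(z_1)$ because $\varphi_q(z)=\varphi_q(t)y=z$ for $q\in R$. These subgroups generate $D_R$, so $P_R$ fixes $p$.

\emph{The edge.} Suppose $G=\langle H,c\rangle$ fixes no vertex. Then $p\notin\operatorname{Fix}(H)$, while $v\in\operatorname{Fix}(H)$, so some edge $e$ of $[v,p]$ has an endpoint outside $\operatorname{Fix}(H)$, and $G_e\cap H\ne H$. On the other hand $D_R$ fixes $v$ and $p$, so $D_R\le G_e\cap H$. A subgroup of $H$ that contains $N\times N$ is the preimage of its image $L$ in $Q$. Thus $G_e\cap H=D_L$ with $R\le L\lneq Q$.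

\emph{Finite generation.} The difficulty is that $G_e$ may be larger than $G_e\cap H$. Here the original splitting helps. Let $G_e$ be finitely generated, and let it act on the Bass--Serre tree of $H*_EB$. Its edge stabilizers are subgroups of conjugates of $E\cong\mathbb Z^2$, and every subgroup of $\mathbb Z^2$ is finitely generated. By Lemma~\ref{lem:fg} the stabilizer $G_e\cap H=D_L$ of the vertex $H$ is finitely generated, and so is its quotient $L$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (-3,0) -- (0,0) -- (1.6,1.1);
\draw[thick] (0,0) -- (1.6,-1.1);
\draw[very thick] (-2.2,0.06) -- (-1.4,0.06);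
\foreach \p in {(-3,0),(-2.2,0),(-1.4,0),(0,0),(1.6,1.1),(1.6,-1.1)} \fill \p circle (1.6pt);
\node[left] at (-3,0) {$v$};
\node[above] at (-1.8,0.08) {$e$};
\node[below left] at (0,0) {$p$};
\node[right] at (1.6,1.1) {$r_1$};
\node[right] at (1.6,-1.1) {$r_2$};
\node at (-0.6,0.95) {$C_H(z_1)$};
\node at (-0.6,-0.95) {$C_H(z_2)$};
\node at (1.5,0) {$c$};
\end{tikzpicture}
\caption{In an acylindrical action of $G(Q,K,t)$, $H$ fixes $v$ and $C_G(z_i)$ fixes $r_i$. So $C_H(z_1)$ fixes $[v,r_1]$, $C_H(z_2)$ fixes $[v,r_2]$, $c$ fixes $[r_1,r_2]$, and all three fix the median $p$. The edge $e$ lies on $[v,p]$ and is not fixed by $H$.}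
\label{fig:tripod}
\end{figure}

\section{The folded trees $T_L$}\label{sec:upper}

To apply Lemma~\ref{lem:fold}(b) we must separate $E$ from its conjugates by elements outside $D_R$. In Example~\ref{ex:two} abelianization did this. In general $t$ and $\varphi_q(t)$ may be conjugate in $K$, and in Section~\ref{sec:examples} they always are. This is the reason for the free factor $\langle y\rangle$ and for $z=ty$: conjugacy of powers of $ty$ and $t'y$ in $K*\langle y\rangle$ detects \emph{equality} of $t$ and $t'$.

Recall that every element of a free product of two groups is uniquely a product $s_1\cdots s_m$ of nontrivial \emph{syllables} taken alternately from the two factors. An element with $m\ge2$ is \emph{cyclically reduced} if $s_1$ and $s_m$ lie in different factors. The conjugacy theorem for free products says that if two such elements are conjugate, their syllable sequences are cyclic permutations of each other.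

\begin{lemma}\label{lem:separate}
If $g\in H\setminus D_R$, then $E\cap gEg^{-1}=1$.
\end{lemma}

\begin{proof}
Write $g=(n_1,n_2)q$ with $q\in Q\setminus R$, and put $t'=\varphi_q(t)$, so that $1\ne t'\ne t$ and $\varphi_q(z)=t'y$. Suppose $gz_1^iz_2^jg^{-1}=z_1^{i'}z_2^{j'}$. Comparing coordinates gives
\[
n_1(t'y)^in_1^{-1}=(ty)^{i'},\qquad n_2(t'y)^jn_2^{-1}=(ty)^{j'}
\]
in $N$. Applying $\varepsilon$ yields $i=i'$ and $j=j'$. Suppose $i\neq0$; inverting the first equation if necessary, let $i>0$. Then $(t'y)^i$ and $(ty)^i$ are conjugate and cyclically reduced with $2i$ syllables. All $K$-syllables of the first equal $t'$ and all $K$-syllables of the second equal $t$, so the conjugacy theorem gives $t'=t$, a contradiction. Hence $i=0$, and the second equation gives $j=0$ by the same argument.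
\end{proof}

The hypothesis on $g$ cannot be dropped: elements of $R$ centralize $E$. The factor $\langle y\rangle$ cannot be dropped either. If $\varphi_q$ is conjugation by $\theta(q)\in K$, then in $(K\times K)\rtimes Q$ the element $(\theta(q)^{-1},\theta(q)^{-1})q$ centralizes $K\times K$, whether or not $q$ fixes $t$.

\begin{proposition}\label{prop:upper}
Let $R\le L\lneq Q$. Then $G=H*_{D_L}P_L$, and the action of $G$ on the Bass--Serre tree $T_L$ of this splitting is $(5,1)$-acylindrical and non-elementary. Its edge stabilizers are the conjugates of $D_L$.
\end{proposition}

\begin{proof}
Since $E\le D_L\le H$ and $P_L=\langle D_L,B\rangle$, Lemma~\ref{lem:fold} gives the splitting. Since $R\le L$, every $g\in H\setminus D_L$ lies outside $D_R$, so Lemmas~\ref{lem:separate} and~\ref{lem:fold}(b) give $(5,1)$-acylindricity. The vertex stabilizers are conjugates of $H$ and $P_L$. These are proper subgroups, because $c\notin H$ and $P_L\cap H=D_L\ne H$; this is where $L\ne Q$ is used. So $G$ fixes no vertex, and by (T1) the action is not elliptic. It is not lineal, since $G$ contains a nonabelian free group and so is not virtually cyclic. By the classification it is non-elementary.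
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
(1) If $R\ne Q$, apply Proposition~\ref{prop:upper} with $L=R$. Conversely, a non-elementary action has no fixed vertex, so Proposition~\ref{prop:lower} gives $L$ with $R\le L\lneq Q$.

(2) If $L$ is finitely generated and $R\le L\lneq Q$, then $D_L$ is finitely generated, because $N$ is, and $T_L$ is the required tree. Conversely, if a non-elementary acylindrical action has finitely generated edge stabilizers, Proposition~\ref{prop:lower} gives a finitely generated $L$ with $R\le L\lneq Q$.
\end{proof}

\begin{remark}[the constant $5$ is exact]\label{rem:five}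
The action on $T_L$ is not $(4,C)$-acylindrical for any $C$. Let $D=D_L$, $P=P_L$ and $h,h'\in H\setminus D$. The edges $hD,\ D,\ cD,\ ch'D$ form a path of length $4$ with vertices $hP,\ H,\ P,\ cH,\ ch'P$. Since $N\times N$ is normal in $H$ and contained in $D$, the groups $hDh^{-1}$, $D$ and $h'Dh'^{-1}$ contain $N\times N\ge E$. Since $c$ centralizes $E$, the groups $cDc^{-1}$ and $ch'Dh'^{-1}c^{-1}$ contain $E$ as well. So $E\cong\mathbb Z^2$ fixes the path. Its middle vertex is $P$; it is only across a vertex of type $H$ that Lemma~\ref{lem:separate} acts.
\end{remark}

\begin{remark}[$T_R$ dominates]\label{rem:dominate}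
Let $R\ne Q$, and let $G$ act acylindrically on $T$ without bounded orbits. Let $v$ and $p$ be vertices fixed by $H$ and $P_R$ (Proposition~\ref{prop:lower}). Then $gH\mapsto gv$, $gP_R\mapsto gp$, $gD_R\mapsto g[v,p]$ is a well-defined $G$-equivariant map $T_R\to T$ sending edges to geodesics. In this sense $T_R$ dominates every such action: it is the least folded one. If $R$ is a maximal subgroup of $Q$, as in the next section, the edge $e$ of Proposition~\ref{prop:lower} has $G_e\cap H=D_R$.
\end{remark}

\section{Maximal subgroups that are not finitely generated}\label{sec:examples}

By Theorem~\ref{thm:criterion} we need $R\ne Q$ to lie in no proper finitely generated subgroup. The simplest way is to make $R$ maximal and not finitely generated.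

\begin{lemma}\label{lem:maximal}
Let the free group $Q=F(a,b)$ act on an infinite set $X$, transitively on $2$-element subsets, and suppose some $w\ne1$ acts trivially. Then the stabilizer $R$ of a point $x\in X$ is a maximal proper subgroup of $Q$ and is not finitely generated.
\end{lemma}

\begin{proof}
A $2$-element set containing $x$ can be moved to one not containing $x$, so $R\ne Q$. Let $R\lneq L\le Q$ and $\Delta=Lx$. If $q\Delta$ meets $\Delta$, say $qlx=l'x$ with $l,l'\in L$, then $l'^{-1}ql\in R$, so $q\in L$. Choose $x'\in\Delta\setminus\{x\}$. For $x''\in X\setminus\{x\}$ some $q$ maps $\{x,x'\}$ onto $\{x,x''\}$. Then $x\in q\Delta\cap\Delta$, so $q\in L$ and $x''\in q\Delta=\Delta$. Thus $\Delta=X$, every $q\in Q$ has $q\Delta$ meeting $\Delta$, and $L=Q$. So $R$ is maximal, and the case $L=Q$ shows that $Q$ is transitive on $X$.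

Now $R$ has infinite index and contains the kernel of the action, a nontrivial normal subgroup of $Q$. By the theorem of Karrass and Solitar, a finitely generated subgroup of a free group that contains a nontrivial normal subgroup has finite index \cite{LS}, so $R$ is not finitely generated. Here is the argument in our case. Let $\Gamma$ be the Schreier graph, with vertex set $X$ and an edge from $x'$ to $sx'$ for $x'\in X$, $s\in\{a,b\}$. It is the covering of the wedge of two circles with fundamental group $R$, so the rank of $R$ is the number of edges outside a spanning tree. Suppose this number is finite. Balls in $\Gamma$ are finite and $\Gamma$ is infinite, so some vertex $x'$ is farther than the length of $w$ from all these edges. The reduced word $w$ traces from $x'$ a path without backtracking, which is closed since $wx'=x'$ and which stays in the spanning tree. A tree contains no such path.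
\end{proof}

It remains to realize $X$, as a $Q$-set, as the orbit of an element $t\ne1$ under an action of $Q$ on a finitely presented group $K$. The obvious candidates, the free and the free abelian group on $X$, are not even finitely generated. We give two remedies. In both, $\varphi_q$ is conjugation by $\theta(q)$ for a homomorphism $\theta\colon Q\to K$.

\subsection*{An example of type $F_\infty$ from Thompson's group $V$}

Let $Q=F(a,b)$ act on $X=\mathbb Z$ by $a\cdot n=n+1$, with $b$ acting as the transposition $(0\;1)$. Then $a^nba^{-n}$ acts as $(n\;\,n{+}1)$. These transpositions generate all finitely supported permutations, which act transitively on $2$-element subsets, and $b^2$ acts trivially. So Lemma~\ref{lem:maximal} applies to the stabilizer of $0$.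

For a finite binary word $w$, the \emph{cone} of $w$ is the set of infinite words $w\xi$, $\xi\in\{0,1\}^{\mathbb N}$. Thompson's group $V$ consists of the bijections of $\{0,1\}^{\mathbb N}$ of the form $p_i\xi\mapsto p_i'\xi$, where the cones of $p_1,\dots,p_m$ partition $\{0,1\}^{\mathbb N}$ and so do the cones of $p_1',\dots,p_m'$. It is finitely presented (Thompson; see \cite{Higman,CFP}) and of type $F_\infty$ \cite{Brown}. We look for a copy of the $Q$-set $\mathbb Z$ among cones. Put
\[
w_n=1^{n+1}0\quad(n\ge0),\qquad w_n=0^{|n|}1\quad(n<0).
\]
An infinite word other than $0^\infty$ and $1^\infty$ begins with a unique maximal block of equal letters followed by the other letter, so the cones of the $w_n$ are pairwise disjoint and cover everything but $0^\infty$ and $1^\infty$. Define $\alpha,\beta\in V$ by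
\[
\alpha\colon\ 00\xi\mapsto0\xi,\quad 01\xi\mapsto10\xi,\quad 1\xi\mapsto11\xi;\qquad\qquad \beta\colon\ 10\xi\leftrightarrow110\xi,
\]
with $\beta$ the identity on the cones of $0$ and $111$. Then $\alpha(w_n\xi)=w_{n+1}\xi$ for all $n$: for $n\le-2$ the first rule deletes one $0$, for $n=-1$ the second rule sends $w_{-1}\xi=01\xi$ to $10\xi=w_0\xi$, and for $n\ge0$ the third rule inserts one $1$. Also $\beta$ interchanges $w_0\xi$ and $w_1\xi$ and fixes the other cones pointwise. Let $\theta\colon Q\to V$ send $a$ to $\alpha$ and $b$ to $\beta$. The identity
\begin{equation}\label{eq:cones}
\theta(q)(w_n\xi)=w_{q\cdot n}\xi\qquad(n\in\mathbb Z,\ \xi\in\{0,1\}^{\mathbb N})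
\end{equation}
holds for $q=a,b$, and the set of $q$ for which it holds is closed under products and inverses, so it holds for all $q\in Q$.

To mark the cone of $w_n$ by an element of $V$, let $t_n$ be the involution $w_n0\xi\leftrightarrow w_n1\xi$, the identity outside the cone of $w_n$. The $t_n$ are nontrivial with disjoint supports, hence distinct. Let $t=t_0$ and $m=q\cdot 0$. By \eqref{eq:cones}, $\theta(q)t\theta(q)^{-1}$ is the identity outside the cone of $w_m$, and inside it acts by $w_m0\xi\mapsto w_00\xi\mapsto w_01\xi\mapsto w_m1\xi$ and, being an involution, by $w_m1\xi\mapsto w_m0\xi$. So $\varphi_q(t)=t_{q\cdot0}$, and the stabilizer $R$ of $t$ is the stabilizer of $0$. Note that $t$ has order $2$; it is $z=ty$ that has the infinite order needed in Section~\ref{sec:lower}.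

\begin{proposition}\label{prop:V}
For $K=V$ and $Q,\varphi,t$ as above, $R$ is maximal in $Q$ and not finitely generated, and $G(Q,V,t)$ is of type $F_\infty$.
\end{proposition}

\begin{proof}
Only the last claim remains. The class $F_\infty$ is closed under extensions and under fundamental groups of finite graphs of groups with vertex and edge groups of type $F_\infty$ \cite[Ch.~7]{Geoghegan}. It contains $V$, the free group $Q$ and the groups $\mathbb Z^n$. Hence it contains in turn $N=V*\mathbb Z$, $N\times N$, $H$, and $G=H*_{\mathbb Z^2}\mathbb Z^3$.
\end{proof}

\subsection*{A torsion-free example from Thompson's group $F$}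

The second remedy keeps the free abelian group on $X$ and adjoins a group that permutes its basis, so that one basis element and finitely many relations suffice. Thompson's group $F$ consists of the orientation-preserving piecewise linear homeomorphisms of $[0,1]$ with finitely many breakpoints, all in $\mathbb Z[\frac12]$, and with slopes powers of $2$. Let $X=\mathbb Z[\frac12]\cap(0,1)$. We use these standard facts (see \cite{CFP}): $F$ is finitely presented, generated by two elements and torsion-free; it acts transitively on pairs $x<x'$ in $X$, that is, on $2$-element subsets, and so also on $X$; and the stabilizer $F_{1/2}$ of $\frac12$ is isomorphic to $F\times F$, so it is finitely generated. Let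
\[
K=\Bigl(\bigoplus_{x\in X}\mathbb Z\,\delta_x\Bigr)\rtimes F,\qquad f\delta_xf^{-1}=\delta_{f(x)},\qquad t=\delta_{1/2}.
\]

\begin{lemma}\label{lem:wreath}
$K$ is finitely presented and torsion-free.
\end{lemma}

\begin{proof}
An extension of a torsion-free group by a torsion-free group is torsion-free. For the presentation, let $W=\langle F,\tau\mid[\tau,f]=1\text{ for }f\in F_{1/2}\rangle$, which is finitely presented because $F$ is finitely presented and $F_{1/2}$ is finitely generated. Let $\Phi$ be the free group with basis $\tau_x$, $x\in X$, permuted by $F$. There is a homomorphism $W\to\Phi\rtimes F$ that is the identity on $F$ and sends $\tau$ to $\tau_{1/2}$. In the other direction, send $\tau_x$ to $f\tau f^{-1}$ for any $f\in F$ with $f(\frac12)=x$. Such $f$ exists by transitivity, the result does not depend on $f$ since $\tau$ commutes with $F_{1/2}$, and conjugating $f\tau f^{-1}$ by $f'$ gives the image of $\tau_{f'(x)}$. So this defines a homomorphism $\Phi\rtimes F\to W$, and the two maps are mutually inverse on generators. Thus $\Phi\rtimes F$ is finitely presented.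

Fix $x_0\in X\setminus\{\frac12\}$. For $x\ne x'$ some $f\in F$ maps $\{\frac12,x_0\}$ onto $\{x,x'\}$, and it conjugates $[\tau_{1/2},\tau_{x_0}]$ to $[\tau_x,\tau_{x'}]^{\pm1}$. So the normal closure of this one commutator is $[\Phi,\Phi]$, and the quotient of $\Phi\rtimes F$ by it is $K$.
\end{proof}

\begin{proposition}\label{prop:F}
Let $\theta\colon Q=F(a,b)\to F\le K$ map onto $F$, and let $\varphi_q$ be conjugation by $\theta(q)$. Then $R$ is maximal in $Q$ and not finitely generated, and $G(Q,K,t)$ is finitely presented and torsion-free.
\end{proposition}

\begin{proof}
Since $\varphi_q(t)=\delta_{\theta(q)(1/2)}$, the group $R$ is the stabilizer of $\frac12$ for the action of $Q$ on $X$ through $\theta$. This action is transitive on $2$-element subsets. The kernel of $\theta$ is nontrivial, because $F\ge F\times F$ contains $\mathbb Z^2$ and the free group $Q$ does not. So Lemma~\ref{lem:maximal} applies. An element of finite order in an amalgam has bounded orbits on the Bass--Serre tree, so by (T1) and (T5) it is conjugate into a factor. Hence amalgams of torsion-free groups are torsion-free, as are extensions, and this covers $N=K*\mathbb Z$, $N\times N$, $H$ and $G=H*_EB$.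
\end{proof}

It is essential here to pass from $F$ to the free group $Q$: with $F$ itself in the role of $Q$, the stabilizer of $t$ would be the finitely generated group $F_{1/2}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In Propositions~\ref{prop:V} and~\ref{prop:F} the only proper subgroup of $Q$ containing $R$ is $R$ itself, which is not finitely generated. The first group $G$ is of type $F_\infty$, and the second is finitely presented and torsion-free. In either case the action on $T_R$ is non-elementary and $(5,1)$-acylindrical by Proposition~\ref{prop:upper}, so $G$ is acylindrically arboreal. If $G$ acts acylindrically on a tree without bounded orbits, it fixes no vertex, and Proposition~\ref{prop:lower} gives an edge $e$ and a subgroup $L$ with $R\le L\lneq Q$. Then $L$ is not finitely generated, so neither is $G_e$. This applies to every non-elementary acylindrical action, and the answer to the question is no.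
\end{proof}

\begin{thebibliography}{9}

\bibitem{Brown} Brown, \emph{Finiteness properties of groups}, J. Pure Appl. Algebra 44 (1987).

\bibitem{CFP} Cannon, Floyd and Parry, Enseign. Math. (1996).

\bibitem{Cohen} William D. Cohen, \emph{Quasi-convex Splittings of Acylindrical Graphs of Locally Finite-Height Groups}, arXiv:2503.15459 (2025).

\bibitem{Geoghegan} Geoghegan, \emph{Topological Methods in Group Theory}.

\bibitem{Higman} Higman (1974).

\bibitem{LS} Lyndon and Schupp, Prop.~I.3.11.

\bibitem{Serre} Serre, \emph{Trees}.

\end{thebibliography}
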